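
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{claim}[theorem]{Claim}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Non-pseudocompact MAD families of size $\omega_1$}


\begin{abstract}
We show that it is consistent with ZFC that there is a MAD family $\mathcal A$ of size $\omega_1$ such that the Vietoris hyperspace of the Isbell--Mr\'owka space $\Psi(\mathcal A)$ is not pseudocompact. For every infinite cardinal $\kappa$ with $\kappa^{\omega_1}=\kappa$, a ccc forcing produces such a family together with $\mathfrak c=\kappa$, and it can be arranged that MAD families with non-pseudocompact hyperspace exist in every cardinality $\lambda$ with $\omega_1\le\lambda\le\mathfrak c$. In the other direction, the existence of such a family of size $\omega_1$ implies $\mathfrak h=\mathfrak a=\omega_1<\mathfrak c$ and $n(\omega^*)=\omega_2$; in particular, $\omega_2$ is the least value of the continuum for which such a family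 can exist.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $X$ be a $T_1$ space and let $\exp(X)$ be the set of its nonempty closed subsets. For $U\subseteq X$ put
\[
U^+=\{F\in\exp(X):F\subseteq U\},\qquad U^-=\{F\in\exp(X):F\cap U\ne\emptyset\}.
\]
The \emph{Vietoris topology} on $\exp(X)$ is generated by the sets $U^+$ and $U^-$ with $U\subseteq X$ open. Thus a basic neighborhood of a closed set $F$ is described by an open set that must \emph{contain} its members and by finitely many open sets that its members must \emph{meet}. The space $\exp(X)$ with this topology is the \emph{Vietoris hyperspace} of $X$. A space is \emph{pseudocompact} if every continuous real-valued function on it is bounded.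

An \emph{almost disjoint} (AD) family is a family $\mathcal A$ of infinite subsets of $\omega$ such that $a\cap b$ is finite for all distinct $a,b\in\mathcal A$. A \emph{MAD} family is an infinite AD family that is not contained in a strictly larger AD family. The \emph{Isbell--Mr\'owka space} $\Psi(\mathcal A)$ is the set $\omega\cup\mathcal A$ in which the points of $\omega$ are isolated and a point $a\in\mathcal A$ has the basic neighborhoods $\{a\}\cup(a\setminus F)$, with $F\subseteq\omega$ finite. It is Hausdorff, locally compact, zero-dimensional, separable and first countable, and every subset of $\mathcal A$ is closed in it. It is known that for an infinite AD family $\mathcal A$ the space $\Psi(\mathcal A)$ is pseudocompact if and only if $\mathcal A$ is MAD.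

We call an AD family $\mathcal A$ \emph{pseudocompact} if $\exp(\Psi(\mathcal A))$ is pseudocompact. Among infinite AD families only MAD families can have this property. Indeed, if an infinite $y\subseteq\omega$ is almost disjoint from all members of $\mathcal A$, then $y$ is clopen in $\Psi(\mathcal A)$, so $y^-$ is clopen in $\exp(\Psi(\mathcal A))$, its complement being $(\Psi(\mathcal A)\setminus y)^+$. The function with value $\min(F\cap y)$ at $F\in y^-$ and $0$ elsewhere is unbounded. It is continuous, since on $y^-$ it takes the value $m\in y$ exactly on the open set $\{m\}^-\cap\bigl(\Psi(\mathcal A)\setminus\{k\in y:k<m\}\bigr)^+$. The question is therefore which MAD families are pseudocompact.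

It is known that \emph{every} MAD family is pseudocompact if and only if the Baire number $n(\omega^*)$, the least number of nowhere dense sets that cover $\omega^*$, is greater than $\mathfrak c$. Under $\mathfrak h<\mathfrak c$ there is a non-pseudocompact MAD family, but the one constructed in this way has size $\mathfrak c>\omega_1$; it is also consistent that there is one of size $\omega_2<\mathfrak c$. The following question is from Corral and Rodrigues \cite{CR}: is it consistent that there is a non-pseudocompact MAD family of the smallest conceivable size $\omega_1$?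

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:A}
Let $\kappa$ be an infinite cardinal with $\kappa^{\omega_1}=\kappa$ (for example $\kappa=\omega_2$ under GCH). There is a ccc forcing notion which forces: $\mathfrak c=\kappa$, and there is a MAD family of size $\omega_1$ that is not pseudocompact.
\end{theorem}

\begin{theorem}\label{thm:B}
The forcing in Theorem~\ref{thm:A} can be arranged to force in addition: for every cardinal $\lambda$ with $\omega_1\le\lambda\le\mathfrak c=\kappa$ there is a non-pseudocompact MAD family of size $\lambda$.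
\end{theorem}

As a MAD family is uncountable and has size at most $\mathfrak c$, in the model of Theorem~\ref{thm:B} non-pseudocompact MAD families occur in every cardinality that a MAD family can have. Since $\mathrm{Con}(\mathrm{ZFC})$ gives a model of GCH, no hypothesis beyond $\mathrm{Con}(\mathrm{ZFC})$ is needed for the consistency. The next statement, which is not used for the theorems, shows what any such model must look like.

\begin{proposition}\label{prop:C}
If there is a non-pseudocompact MAD family of size $\omega_1$, then $\mathfrak h=\mathfrak a=\omega_1<\mathfrak c$ and $n(\omega^*)=\omega_2$. In particular such a family cannot exist under CH, so $\mathfrak c=\omega_2$, the value obtained from Theorem~\ref{thm:A} with $\kappa=\omega_2$, is the least possible value of the continuum in the presence of such a family.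
\end{proposition}

\subsection{The plan}

We look for an infinite sequence of isolated points of $\exp(\Psi(\mathcal A))$ without accumulation points. The isolated points will be finite sets $C_n\subseteq\omega$ that partition $\omega$, and every member of $\mathcal A$ will meet each $C_n$ in at most one point. A closed set that contains some $m\in\omega$ is not an accumulation point, since only one $C_n$ contains $m$. A nonempty set $\mathcal K\subseteq\mathcal A$ fails to be an accumulation point of $(C_n)_{n\in\omega}$ if one of the following happens.
\begin{itemize}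
\item There is a \emph{selector} $f$, choosing one point $f(n)$ from each $C_n$, whose range is almost disjoint from all members of $\mathcal K$. Then $\mathcal K$ has an open neighborhood in $\Psi(\mathcal A)$ that omits every $f(n)$, hence contains no $C_n$.
\item There are $a,b\in\mathcal K$ such that only finitely many $C_n$ meet both $a$ and $b$. Then the neighborhood of $\mathcal K$ consisting of the closed sets that meet both $\{a\}\cup a$ and $\{b\}\cup b$ contains only finitely many $C_n$.
\end{itemize}
For a finite $\mathcal K$ with $k$ elements a selector exists as soon as $|C_n|>k$ for almost all $n$; this is why we let $|C_n|=n+1$. But $\mathcal K=\mathcal A$ cannot have a selector: its range would be an infinite set almost disjoint from all members of the \emph{maximal} family $\mathcal A$. So the second alternative must also be used. We therefore index $\mathcal A$ by $\omega_1\times\omega_1$ and let any two members of the same row satisfy the second alternative. What remains is to find selectors for the \emph{thin} sets, those that meet each row at most once. There are at least $2^{\omega_1}$ thin sets, and the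 forcing adds a selector for each of them. The danger is that adding so many selectors destroys maximality. Section~\ref{sec:toy} shows, for a single selector, why it does not; the rest of the proof makes the same argument work for all of them at once.

\section{When the sets $C_n$ have no accumulation point}\label{sec:crit}

Partition $\omega$ into consecutive intervals $C_n$ ($n\in\omega$) with $|C_n|=n+1$, and put $C_{<L}=\bigcup_{n<L}C_n$. The points of $C_n$ are said to be \emph{at level} $n$. A \emph{partial selector} is a set $s\subseteq\omega$ with $|s\cap C_n|\le1$ for all $n$, and $\operatorname{dom}(s)=\{n:s\cap C_n\ne\emptyset\}$. Let $I=\omega_1\times\omega_1$. The \emph{rows} of $I$ are the sets $\{\nu\}\times\omega_1$, and $K\subseteq I$ is \emph{thin} if it meets every row in at most one point.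

\begin{lemma}\label{lem:crit}
Let $\mathcal A=\{a_i:i\in I\}$ be an AD family of infinite partial selectors, with $a_i\ne a_{i'}$ for $i\ne i'$, such that
\begin{enumerate}
\item[(1)] if $i\ne i'$ are in the same row, then $\operatorname{dom}(a_i)\cap\operatorname{dom}(a_{i'})$ is finite;
\item[(2)] for every thin $K\subseteq I$ there is $f\in\prod_nC_n$ such that $\{n:f(n)\in a_i\}$ is finite for all $i\in K$.
\end{enumerate}
Then $\exp(\Psi(\mathcal A))$ is not pseudocompact.
\end{lemma}

\begin{proof}
We first show that every $\mathcal K\in\exp(\Psi(\mathcal A))$ has a neighborhood containing $C_n$ for only finitely many $n$.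

If $\mathcal K$ contains some $m\in\omega$, then $\{m\}^-$ is a neighborhood of $\mathcal K$ that contains exactly one $C_n$.

Suppose that $\mathcal K\subseteq\mathcal A$ contains $a_i\ne a_{i'}$ with $i,i'$ in one row. The neighborhood $(\{a_i\}\cup a_i)^-\cap(\{a_{i'}\}\cup a_{i'})^-$ of $\mathcal K$ contains $C_n$ if and only if $n\in\operatorname{dom}(a_i)\cap\operatorname{dom}(a_{i'})$, and by (1) there are finitely many such $n$.

Otherwise $\mathcal K=\{a_i:i\in K\}$ with $K$ thin. Take $f$ from (2) and let
\[
U=\bigcup_{i\in K}\bigl(\{a_i\}\cup(a_i\setminus\operatorname{ran}f)\bigr).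
\]
For $i\in K$ the set $a_i\cap\operatorname{ran}f$ is finite, so $U$ is open. Also $\mathcal K\subseteq U$, and $f(n)\in C_n\setminus U$ for all $n$, so $U^+$ is a neighborhood of $\mathcal K$ that contains no $C_n$.

Each $C_n$ is an isolated point of $\exp(\Psi(\mathcal A))$, because $\{C_n\}=C_n^+\cap\bigcap_{m\in C_n}\{m\}^-$. Moreover $\exp(X)$ is $T_1$ for every $T_1$ space $X$: given closed sets $F\ne E$, the open set $(X\setminus E)^-$ (if $F\not\subseteq E$) or $(X\setminus\{x\})^+$ with $x\in E\setminus F$ (if $F\subsetneq E$) contains $F$ and not $E$. Hence we can shrink the neighborhoods found above so that every point which is not one of the $C_n$ has a neighborhood containing no $C_n$. So $\{C_n:n\in\omega\}$ is a clopen discrete set, and the function with value $n$ at $C_n$ and $0$ elsewhere is continuous and unbounded.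
\end{proof}

It remains to force a MAD family as in Lemma~\ref{lem:crit}.

\section{One selector}\label{sec:toy}

Stronger forcing conditions are smaller. To isolate the main idea, fix a thin set $K\subseteq I$ in the ground model. We add an AD family $\{a_i:i\in I\}$ and one selector $f$ for $K$, and check that the family is maximal.

A condition is a tuple $p=(L,F,(c_i)_{i\in F},s,H)$ with $L\in\omega$, $F\subseteq I$ finite, partial selectors $c_i\subseteq C_{<L}$ (the part of $a_i$ below level $L$), $s\in\prod_{n<L}C_n$ (the part of $f$ below level $L$), and $H\subseteq F\cap K$ with $|H|\le L$. The set $H$ is a promise: from level $L$ on, $f$ avoids $a_i$ for all $i\in H$. Accordingly, $q\le p$ means that $L^q\ge L^p$, $F^q\supseteq F^p$, $H^q\supseteq H^p$, that $c^q_i\cap C_{<L^p}=c^p_i$ for $i\in F^p$ and $s^q\supseteq s^p$, and that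
\begin{itemize}
\item distinct $i,i'\in F^p$ get no common new point, and if they are in the same row they do not even get new points at the same level;
\item $s^q(n)\notin c^q_i$ whenever $L^p\le n<L^q$ and $i\in H^p$.
\end{itemize}
Let $a_i$ and $f$ be the unions of the sets $c^p_i$ and $s^p$ over the generic filter. Routine density arguments (they are the ones of Lemma~\ref{lem:generic} below) show that the $a_i$ are infinite partial selectors, that they are almost disjoint and satisfy (1) of Lemma~\ref{lem:crit}, and that $f$ is as in (2) for our $K$. The point is maximality.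

Suppose that $p_0$ forces that $\dot y\subseteq\omega$ is infinite and that $\dot y\cap\dot a_i$ is finite for all $i\in I$. Let $N$ be a countable elementary submodel of a large $H(\theta)$ that contains the forcing, $p_0$ and $\dot y$. We look for a member of the family that is as little known to $N$ as possible: choose $\nu\in\omega_1\setminus N$ and then $i=(\nu,\mu)$ with $i\notin K$. Since $K$ is thin, \emph{at most one} $\mu<\omega_1$ is excluded. Let $p\le p_0$ be such that $i\in F^p$ and $p\Vdash\dot y\cap\dot a_i\subseteq C_{<m}$ for some $m$. We contradict this by putting a point of $\dot y$ at a level $\ge m$ into $a_i$.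

Let $p^N$ be obtained from $p$ by replacing $F^p$, $H^p$ by $F^p\cap N$, $H^p\cap N$ and dropping the sets $c^p_{i'}$ with $i'\notin N$. This is a condition. It is a finite object made from elements of $N$, so $p^N\in N$, and $p^N\le p_0$ because $p\le p_0$ and $p_0\in N$. As $p^N$ forces $\dot y\setminus\bigcup\{\dot a_{i'}:i'\in F^p\cap N\}$ to be infinite, by elementarity there are $q\in N$ with $q\le p^N$, a level $n\ge\max(L^p,m)$ with $n<L^q$, and $j\in C_n$ such that $q$ forces $j\in\dot y$ and $j\notin\dot a_{i'}$ for all $i'\in F^p\cap N$. Now amalgamate: let $F^r=F^p\cup F^q$, $H^r=H^p\cup H^q$, $L^r=\max(L^q,|H^r|)$; let $s^r$ be any extension of $s^q$ to length $L^r$; and let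
\[
c^r_{i'}=c^q_{i'}\ (i'\in F^q),\qquad c^r_i=c^p_i\cup\{j\},\qquad c^r_{i'}=c^p_{i'}\ (i'\in F^p\setminus(N\cup\{i\})).
\]
Since $F^q\subseteq N$ and $F^p\cap N\subseteq F^q$, this makes sense. No point of any $c^r_{i'}$ is at a level $\ge L^q$, so $r\le q$. To see $r\le p$, note first that the indices in $N$ behave as in $q\le p^N$ and that the only other new point is $j\in c^r_i$. No $i'\in F^p\cap N$ has $j$ in $c^q_{i'}$, because $q$ forces $c^q_{i'}\subseteq\dot a_{i'}$ and $j\notin\dot a_{i'}$; and no $i'\in F^p\cap N$ is in the row of $i$, because $\nu\notin N$. The promise is kept: indices in $H^p\cap N$ obey it below level $L^q$ since $q\le p^N$, and have no points from level $L^q$ on; indices in $H^p\setminus N$ get no new points, as $i\notin H^p$ because $i\notin K$. Thus $r\le p,q$ forces $j\in(\dot y\cap\dot a_i)\setminus C_{<m}$, a contradiction.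

The last step used $i\notin H^p$ essentially: $s^q(n)$ was fixed by $q$, which knows nothing about $i$, and it may be equal to $j$.

\medskip
With a selector $f_\eta$ for each thin set $K_\eta$ $(\eta<\kappa)$ of the final model, three things change.
\begin{itemize}
\item There are selectors $f_\eta$ with $\eta\notin N$. They cause no problem: $q$ says nothing about them, so the values $s_\eta(n)$ can be chosen \emph{after} $j$ has been put into $a_i$. Here the size of $C_n$ is used.
\item There are countably many selectors $f_\eta$ with $\eta\in N$, and each excludes at most one $\mu$. As the row $\{\nu\}\times\omega_1$ is uncountable, some $\mu$ is left. This is why rows have length $\omega_1$; that there are uncountably many rows allows us to take $\nu\notin N$.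
\item The sets $K_\eta$ are not in the ground model. Conditions can only use names for them, the forcing is defined by recursion, and it is no longer obvious that $p^N$ is a condition.
\end{itemize}

\section{The forcing}\label{sec:forcing}

Let $\kappa$ be infinite with $\kappa^{\omega_1}=\kappa$. Then $\kappa\ge2^{\omega_1}\ge\omega_2$, $\operatorname{cf}(\kappa)>\omega_1$ by K\"onig's theorem, and $\kappa^\omega=\kappa$.

Let $\Lambda$ be a set of cardinals in $[\omega_1,\kappa]$, and let $J$ be the disjoint union of sets $J_\lambda$ ($\lambda\in\Lambda$), disjoint from $I$, with $|J_\lambda|=\lambda$. For Theorem~\ref{thm:A} take $\Lambda=J=\emptyset$; for Theorem~\ref{thm:B} take all cardinals in $[\omega_1,\kappa]$. In each case $|I\cup J|\le\kappa$. The sets $I$ and $J_\lambda$ are called \emph{blocks}. Each block will index one MAD family; the blocks $J_\lambda$ involve no promises and can be ignored at first reading. Two distinct indices are \emph{related} if they are in the same block, and \emph{row-mates} if both are in $I$, in the same row.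

\subsection{Preconditions}

We first describe the finite objects and their order, ignoring the sets $K_\eta$.

\begin{definition}
A \emph{precondition} is a tuple $p=(L,F,(c_i)_{i\in F},S,(s_\eta)_{\eta\in S},(H_\eta)_{\eta\in S})$, with superscript $p$ on its entries when needed, where $L\in\omega$; $F\subseteq I\cup J$ is finite; each $c_i\subseteq C_{<L}$ is a partial selector; $S\subseteq\kappa$ is finite; $s_\eta\in\prod_{n<L}C_n$; $H_\eta\subseteq F\cap I$ and $|H_\eta|\le L$. Put $H_\eta=\emptyset$ for $\eta\notin S$.

For preconditions, $q\le p$ means:
\begin{enumerate}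
\item[(O1)] $L^q\ge L^p$, $F^q\supseteq F^p$, $S^q\supseteq S^p$; $c^q_i\cap C_{<L^p}=c^p_i$ for $i\in F^p$; $s^q_\eta\supseteq s^p_\eta$ and $H^q_\eta\supseteq H^p_\eta$ for $\eta\in S^p$;
\item[(O2)] for related $i,i'\in F^p$: $(c^q_i\setminus c^p_i)\cap(c^q_{i'}\setminus c^p_{i'})=\emptyset$;
\item[(O3)] for row-mates $i,i'\in F^p$: $\operatorname{dom}(c^q_i\setminus c^p_i)\cap\operatorname{dom}(c^q_{i'}\setminus c^p_{i'})=\emptyset$;
\item[(O4)] for $\eta\in S^p$, $i\in H^p_\eta$ and $n\in[L^p,L^q)$: $s^q_\eta(n)\notin c^q_i$.
\end{enumerate}
\end{definition}

The points of $c^q_i\setminus c^p_i$ are the \emph{new points} of $i$; they are at levels in $[L^p,L^q)$. The order is transitive: if $r\le q\le p$, then (O2)--(O4) for $r\le p$ hold on the levels in $[L^p,L^q)$, where $r$ agrees with $q$ on $F^q$ and $S^q$, because $q\le p$; and on the levels in $[L^q,L^r)$ because $r\le q$ and $F^p\subseteq F^q$, $S^p\subseteq S^q$, $H^p_\eta\subseteq H^q_\eta$. Two observations will be used constantly.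

\begin{enumerate}
\item[(Q)] \emph{Quiet extensions.} If $r,p$ satisfy (O1) and no $c^r_i$ with $i\in F^p$ has a point at a level $\ge L^p$, then $r\le p$, since (O2)--(O4) hold trivially.
\item[(R)] \emph{Room.} If $|H|\le n$ and $c_i$ ($i\in H$) are partial selectors, then $C_n\setminus\bigcup_{i\in H}c_i\ne\emptyset$, since $|C_n|=n+1$. In particular this applies to $H=H^p_\eta$ and $n\ge L^p$.
\end{enumerate}

For an ordinal $\eta$ let $p{\restriction}\eta$ be obtained from $p$ by replacing $S^p$ by $S^p\cap\eta$ (and dropping the $s_\zeta$, $H_\zeta$ with $\zeta\ge\eta$). Then $p\le p{\restriction}\eta$, and $q\le p$ implies $q{\restriction}\eta\le p{\restriction}\eta$.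

\subsection{The recursion}

A promise $i\in H_\eta$ may be made only if the part of the condition below $\eta$ already forces $i\in K_\eta$.

\begin{definition}\label{def:P}
By recursion on $\xi\le\kappa$, let $P_\xi$ be the set of all preconditions $p$ with $S^p\subseteq\xi$ such that for all $\eta\in S^p$
\[
p{\restriction}\eta\in P_\eta\quad\text{and}\quad p{\restriction}\eta\Vdash_{P_\eta}H^p_\eta\subseteq\dot K_\eta,
\]
ordered as above. Here $\dot K_\eta$ is a $P_\eta$-name, chosen as soon as $P_\eta$ is defined, for a thin subset of $I$; the choice is specified at the end of this subsection.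
\end{definition}

It follows from the definition that $P_\eta\subseteq P_\xi$ for $\eta<\xi$, that $p{\restriction}\eta\in P_\eta$ for $p\in P_\xi$ and $\eta\le\xi$ (because $(p{\restriction}\eta){\restriction}\eta'=p{\restriction}\eta'$ for $\eta'\in S^p\cap\eta$), and that $|P_\xi|\le\kappa$. Also $P_\kappa=\bigcup_{\xi<\kappa}P_\xi$, since each $S^p$ is finite. The next three lemmas hold for any choice of the names $\dot K_\eta$, and what they say about $P_\xi$ involves only the names $\dot K_\eta$ with $\eta<\xi$. So they may be used in the choice of $\dot K_\xi$.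

Every later argument constructs a precondition $r$ and must then show that it is a condition. The following test takes care of this: each promise in $r$ must be vouched for by a weaker condition.

\begin{lemma}\label{lem:test}
Let $\xi\le\kappa$ and let $r$ be a precondition with $S^r\subseteq\xi$. Suppose that for all $\eta\in S^r$ and $i\in H^r_\eta$ there is $t\in P_\xi$ with $r\le t$ such that
\begin{enumerate}
\item[$(\alpha)$] $i\in H^t_\eta$, or
\item[$(\beta)$] $t\in P_\eta$ and $t\Vdash_{P_\eta}i\in\dot K_\eta$.
\end{enumerate}
Then $r\in P_\xi$.
\end{lemma}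

\begin{proof}
We show $r{\restriction}\eta\in P_\eta$ and $r{\restriction}\eta\Vdash_{P_\eta}H^r_\eta\subseteq\dot K_\eta$ by induction on $\eta\in S^r$. The induction hypothesis for the elements of $S^r\cap\eta$ says that $r{\restriction}\eta\in P_\eta$. Let $i\in H^r_\eta$ and let $t$ be as above. Then $r{\restriction}\eta\le t{\restriction}\eta\in P_\eta$. In case $(\alpha)$ we have $\eta\in S^t$ and $t{\restriction}\eta\Vdash i\in H^t_\eta\subseteq\dot K_\eta$, as $t\in P_\xi$. In case $(\beta)$ we have $t{\restriction}\eta=t\Vdash i\in\dot K_\eta$. In both cases $r{\restriction}\eta\Vdash i\in\dot K_\eta$.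
\end{proof}

A suborder $\mathbb P$ of $\mathbb Q$ is \emph{complete} if elements of $\mathbb P$ that are compatible in $\mathbb Q$ are compatible in $\mathbb P$, and for every $p\in\mathbb Q$ there is $p'\in\mathbb P$ such that every $q\in\mathbb P$ with $q\le p'$ is compatible with $p$ in $\mathbb Q$. Then, if $G$ is $\mathbb Q$-generic, $G\cap\mathbb P$ is $\mathbb P$-generic, and a $\mathbb P$-name has the same value with respect to $G$ and $G\cap\mathbb P$.

\begin{lemma}\label{lem:complete}
Let $\eta\le\xi\le\kappa$. If $p\in P_\xi$, $q\in P_\eta$ and $q\le p{\restriction}\eta$, then $p$ and $q$ are compatible in $P_\xi$. Hence $P_\eta$ is a complete suborder of $P_\xi$.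
\end{lemma}

\begin{proof}
Define $r$ from $q$ by adding $S^p\setminus\eta$ to $S^q$, with $H^r_\zeta=H^p_\zeta$ for $\zeta\in S^p\setminus\eta$; in particular $L^r=L^q$, $F^r=F^q\supseteq F^p$ and the $c_i$ are those of $q$. For $\zeta\in S^p\setminus\eta$ let $s^r_\zeta$ extend $s^p_\zeta$ in such a way that $s^r_\zeta(n)\in C_n\setminus\bigcup_{i\in H^p_\zeta}c^q_i$ for $n\in[L^p,L^q)$, using (R). Then $r\le q$ by (Q). For $r\le p$, everything that does not mention some $\zeta\in S^p\setminus\eta$ follows from $q\le p{\restriction}\eta$, and for $\zeta\in S^p\setminus\eta$ the requirements hold by the choice of $s^r_\zeta$ and $H^r_\zeta$. By Lemma~\ref{lem:test}$(\alpha)$, with $t=q$ for indices $\zeta\in S^q$ and $t=p$ for $\zeta\in S^p\setminus\eta$, $r\in P_\xi$.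

If $r\in P_\xi$ extends two elements of $P_\eta$, then so does $r{\restriction}\eta\in P_\eta$. Together with the first part, applied with $p'=p{\restriction}\eta$, this shows that $P_\eta$ is a complete suborder.
\end{proof}

\begin{lemma}\label{lem:ccc}
$P_\xi$ is ccc for every $\xi\le\kappa$.
\end{lemma}

\begin{proof}
Let uncountably many conditions be given; we may assume that they have the same $L$. By the $\Delta$-system lemma, applied to the sets $F^p$ and $S^p$, and since there are finitely many possible values of $c_i$ and $s_\eta$ on the roots, there are distinct conditions $p,q$ among them with $L^p=L^q$, $c^p_i=c^q_i$ for $i\in F^p\cap F^q$, and $s^p_\eta=s^q_\eta$ for $\eta\in S^p\cap S^q$. Let $r$ have $F^r=F^p\cup F^q$ with the given $c_i$'s, $S^r=S^p\cup S^q$, $H^r_\eta=H^p_\eta\cup H^q_\eta$, $L^r=\max(L^p,\max_\eta|H^r_\eta|)$ (here and below a maximum over the empty set is $0$), and let $s^r_\eta$ be any extension of $s^p_\eta$ or $s^q_\eta$ to length $L^r$. No $c^r_i$ has points at levels $\ge L^p$, so $r\le p,q$ by (Q). By Lemma~\ref{lem:test}$(\alpha)$ with $t\in\{p,q\}$, $r\in P_\xi$.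
\end{proof}

\paragraph{Choice of the names $\dot K_\eta$.}
A \emph{nice $P_\xi$-name} for a subset of $I$ consists of an antichain $A_i$ of $P_\xi$ for each $i\in I$; in the extension its value is the set of all $i$ such that $A_i$ meets the generic filter. Every subset of $I$ in a $P_\xi$-extension is the value of a nice name. By Lemma~\ref{lem:ccc} and $|P_\xi|\le\kappa$ there are at most $(\kappa^\omega)^{\omega_1}=\kappa$ nice names. Once $P_\xi$ is defined, list them, with repetitions, as $\{\tau^\xi_\zeta:\zeta<\kappa\}$. Fix a surjection $\pi:\kappa\to\kappa\times\kappa$ such that $\pi(\eta)=(\xi,\zeta)$ implies $\xi\le\eta$. (Take a map $\kappa\to\kappa\times\kappa$ that takes every value cofinally often, and change its value at $\eta$ to $(0,0)$ when the first coordinate is greater than $\eta$.) If $\pi(\eta)=(\xi,\zeta)$, then $\tau^\xi_\zeta$ is already defined when $P_\eta$ is, and it is also a $P_\eta$-name by Lemma~\ref{lem:complete}; let $\dot K_\eta$ be a $P_\eta$-name forced to be equal to $\tau^\xi_\zeta$ if the latter is thin, and to $\emptyset$ otherwise. This completes Definition~\ref{def:P}.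

\subsection{The generic family and the generic selectors}

Let $P=P_\kappa$ and let $G$ be $P$-generic over $V$. In $V[G]$ put
\[
a_i=\bigcup\{c^p_i:p\in G,\ i\in F^p\},\qquad f_\eta=\bigcup\{s^p_\eta:p\in G,\ \eta\in S^p\},\qquad K_\eta=\dot K_\eta^{\,G\cap P_\eta}.
\]
By (O1), $a_i\cap C_{<L^p}=c^p_i$ for $p\in G$ with $i\in F^p$.

\begin{lemma}\label{lem:generic}
In $V[G]$:
\begin{enumerate}
\item[(a)] each $a_i$ is an infinite partial selector, and $f_\eta\in\prod_nC_n$;
\item[(b)] $a_i\cap a_{i'}$ is finite for related $i,i'$, and $\operatorname{dom}(a_i)\cap\operatorname{dom}(a_{i'})$ is finite for row-mates $i,i'$;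
\item[(c)] if $i\in K_\eta$, then $\{n:f_\eta(n)\in a_i\}$ is finite;
\item[(d)] every thin $K\subseteq I$ is equal to some $K_\eta$;
\item[(e)] $\mathfrak c=\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
Any $p\in P$ can be extended in each of the following ways.
\begin{itemize}
\item Add a new index $i$ to $F^p$ with $c_i=\emptyset$.
\item Add a new $\eta$ to $S^p$ with $H_\eta=\emptyset$ and $s_\eta$ arbitrary.
\item Increase $L^p$, adding no points to the $c_i$ and extending the $s_\eta$ arbitrarily.
\item If $i\in F^p$ and $n=L^p\ge1$: pass to $L=n+1$, add some $j\in C_n$ to $c_i$ and nothing to the other $c_{i'}$, and choose $s_\eta(n)\in C_n\setminus\{j\}$ for $\eta\in S^p$.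
\end{itemize}
The new precondition $r$ satisfies $r\le p$: the first three are quiet extensions, and in the last only one index gets a new point, which all $s_\eta$ avoid. In each case $H^r_\eta=H^p_\eta$ for all $\eta$, so $r\in P$ by Lemma~\ref{lem:test}$(\alpha)$ with $t=p$.

(a) follows by density.

(b) Take $p\in G$ with $i,i'\in F^p$. A common point of $a_i$ and $a_{i'}$ at a level $\ge L^p$ would be a common new point of $i,i'$ for some $q\le p$ in $G$, which (O2) forbids; so $a_i\cap a_{i'}\subseteq C_{<L^p}$. In the same way (O3) gives $\operatorname{dom}(a_i)\cap\operatorname{dom}(a_{i'})\subseteq L^p$ for row-mates.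

(c) Some $p_0\in G\cap P_\eta$ forces $i\in\dot K_\eta$. By the extensions above, any condition below $p_0$ has an extension $p$ with $\eta\in S^p$, $i\in F^p$ and $|H^p_\eta|<L^p$. Let $r$ be obtained from $p$ by replacing $H^p_\eta$ by $H^p_\eta\cup\{i\}$. This is a precondition, and $r\le p\le p_0$. By Lemma~\ref{lem:test}, $r\in P$: use $t=p$ and $(\alpha)$ for all elements of the sets $H^p_\zeta$, and $t=p_0$ and $(\beta)$ for the element $i$ of $H^r_\eta$. So by density there is $r\in G$ with $i\in H^r_\eta$. For $n\ge L^r$ take $q\in G$ with $q\le r$ and $L^q>n$; then (O4) gives $f_\eta(n)=s^q_\eta(n)\notin c^q_i=a_i\cap C_{<L^q}$, so $f_\eta(n)\notin a_i$.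

(d) By ccc, $K$ has a nice $P$-name that involves at most $\omega_1$ conditions. As $\operatorname{cf}(\kappa)>\omega_1$, these conditions all lie in one $P_\xi$ with $\xi<\kappa$. Conditions that are incompatible in $P$ are incompatible in $P_\xi$, so the name is a nice $P_\xi$-name $\tau^\xi_\zeta$. Let $\pi(\eta)=(\xi,\zeta)$. By Lemma~\ref{lem:complete} the value of $\tau^\xi_\zeta$ with respect to $G\cap P_\eta$ is $K$, and $K$ is thin; so $K_\eta=K$.

(e) $\mathfrak c\le\kappa$, since $P$ is ccc, $|P|\le\kappa$ and $\kappa^\omega=\kappa$. Let $\eta\ne\eta'$. Any condition extends to some $p$ with $\eta,\eta'\in S^p$ and $L^p\ge1$, and we can increase $L^p$ by one, adding no points and choosing $s_\eta(L^p)\ne s_{\eta'}(L^p)$. So $f_\eta\ne f_{\eta'}$ for $\eta\ne\eta'$, and $\mathfrak c\ge\kappa$.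
\end{proof}

\section{Maximality}\label{sec:max}

Fix a large $\theta$ and a countable $N\prec H(\theta)$ that contains $\langle P_\xi:\xi\le\kappa\rangle$, $\langle\dot K_\xi:\xi<\kappa\rangle$, $I$, $\langle J_\lambda:\lambda\in\Lambda\rangle$ and $\langle C_n:n\in\omega\rangle$. Recall that finite subsets of $N$ are elements of $N$ and that finite elements of $N$ are subsets of $N$. The \emph{trace} of $p\in P$ on $N$ is the precondition
\[
p^N=\bigl(L^p,\;F^p\cap N,\;(c^p_i)_{i\in F^p\cap N},\;S^p\cap N,\;(s^p_\eta)_{\eta\in S^p\cap N},\;(H^p_\eta\cap N)_{\eta\in S^p\cap N}\bigr).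
\]
Then $p^N\in N$, $p\le p^N$ by (Q), and $(p{\restriction}\eta)^N=p^N{\restriction}\eta$.

As in Section~\ref{sec:toy}, we want to take the trace of a condition, extend it inside $N$, and amalgamate the result with the original condition. It is not obvious that $p^N$ is a condition: $p{\restriction}\eta$ forces $H^p_\eta\cap N\subseteq\dot K_\eta$, but why should the weaker $p^N{\restriction}\eta$ do so? The order of the arguments resolves this. The amalgamation lemma only needs $q\le p^N$ in the order of preconditions; from the amalgamation we then derive that $p^N$ is a condition.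

\begin{lemma}[Amalgamation]\label{lem:amalg}
Let $p\in P_\xi$ and $q\in P_\xi\cap N$ with $q\le p^N$ as preconditions.
\begin{enumerate}
\item[(a)] $p$ and $q$ are compatible in $P_\xi$.
\item[(b)] Let $i\in F^p\setminus N$, $L^p\le n<L^q$ and $j\in C_n$, and assume:
\begin{enumerate}
\item[(b1)] $j\notin c^q_{i'}$ for all $i'\in F^p\cap N$ related to $i$;
\item[(b2)] no $i'\in F^p\cap N$ is a row-mate of $i$;
\item[(b3)] $i\notin H^p_\eta$ for all $\eta\in S^p\cap N$.
\end{enumerate}
Then there is $r\in P_\xi$ with $r\le p,q$ and $j\in c^r_i$.
\end{enumerate}
\end{lemma}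

\begin{proof}
We prove (a) and (b) together. The idea is to let $q$ decide everything about the indices in $N$, to add no points to the other indices of $p$ except possibly $j$, and to choose the new values of the selectors outside $N$ last.

Since $q\in N$ we have $F^q,S^q\subseteq N$, and since $q\le p^N$ we have $F^p\cap N\subseteq F^q$, $S^p\cap N\subseteq S^q$ and $L^q\ge L^p$. So $F^p\setminus F^q=F^p\setminus N$ and $S^p\setminus S^q=S^p\setminus N$. Define $r$ as follows.
\begin{itemize}
\item $F^r=F^p\cup F^q$. Put $c^r_{i'}=c^q_{i'}$ for $i'\in F^q$ and $c^r_{i'}=c^p_{i'}$ for $i'\in F^p\setminus N$, except that in case (b) $c^r_i=c^p_i\cup\{j\}$. This is a partial selector, because $n\ge L^p$.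
\item $S^r=S^p\cup S^q$, $H^r_\eta=H^p_\eta\cup H^q_\eta$, $L^r=\max(L^q,\max_\eta|H^r_\eta|)$.
\item For $\eta\in S^q$ let $s^r_\eta$ be any extension of $s^q_\eta$ to length $L^r$.
\item For $\eta\in S^p\setminus N$ let $s^r_\eta$ extend $s^p_\eta$ with $s^r_\eta(n')\in C_{n'}\setminus\bigcup_{i'\in H^p_\eta}c^r_{i'}$ for $n'\in[L^p,L^r)$; this is possible by (R).
\end{itemize}
Note that no $c^r_{i'}$ has a point at a level $\ge L^q$. Hence $r\le q$ by (Q). Next we check $r\le p$.

\emph{Clause (O1).} For $i'\in F^p\cap N$ we have $c^r_{i'}\cap C_{<L^p}=c^q_{i'}\cap C_{<L^p}=c^p_{i'}$ since $q\le p^N$. For $i'\in F^p\setminus N$ this holds since the only point that may have been added is $j$, at level $n\ge L^p$. For $\eta\in S^p$ we have $H^r_\eta\supseteq H^p_\eta$ by definition, and $s^r_\eta\supseteq s^p_\eta$ by $q\le p^N$ if $\eta\in N$ and by definition if $\eta\notin N$.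

\emph{Clauses (O2) and (O3).} Let $i_1\ne i_2$ be in $F^p$. If both are in $N$, the requirements follow from $q\le p^N$. An index in $F^p\setminus N$ has no new points, except $i$ in case (b), whose only new point is $j$. So only pairs $\{i,i'\}$ with $i'\in F^p\cap N$ in case (b) remain. If $i'$ is related to $i$, then $j\notin c^r_{i'}=c^q_{i'}$ by (b1), and $i'$ is not a row-mate of $i$ by (b2).

\emph{Clause (O4).} Let $\eta\in S^p$, $i'\in H^p_\eta$ and $n'\in[L^p,L^r)$. We need $s^r_\eta(n')\notin c^r_{i'}$.
\begin{itemize}
\item If $\eta\notin N$, this holds by the choice of $s^r_\eta$.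
\item If $\eta\in N$ and $i'\in N$, it follows for $n'<L^q$ from $q\le p^N$, and for $n'\ge L^q$ there are no points of $c^r_{i'}$ at level $n'$.
\item If $\eta\in N$ and $i'\notin N$, then in case (b) $i'\ne i$ by (b3). So in every case $c^r_{i'}=c^p_{i'}$ has no points at level $n'\ge L^p$.
\end{itemize}

Finally $r\in P_\xi$ by Lemma~\ref{lem:test}$(\alpha)$ with $t\in\{p,q\}$.
\end{proof}

\begin{lemma}\label{lem:trace}
If $p\in P_\xi$, then $p^N\in P_\xi$.
\end{lemma}

\begin{proof}
We show $p^N{\restriction}\eta\in P_\eta$ and $p^N{\restriction}\eta\Vdash_{P_\eta}H^p_\eta\cap N\subseteq\dot K_\eta$ by induction on $\eta\in S^p\cap N$. By the induction hypothesis $p^N{\restriction}\eta\in P_\eta\cap N$. Suppose that it does not force $H^p_\eta\cap N\subseteq\dot K_\eta$. All parameters of this statement are in $N$, so by elementarity there is $q\in P_\eta\cap N$ with $q\le p^N{\restriction}\eta=(p{\restriction}\eta)^N$ and $q\Vdash_{P_\eta}H^p_\eta\cap N\not\subseteq\dot K_\eta$. By Lemma~\ref{lem:amalg}(a), applied in $P_\eta$ to $p{\restriction}\eta$ and $q$, the condition $q$ is compatible with $p{\restriction}\eta$. But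 $p{\restriction}\eta$ forces $H^p_\eta\subseteq\dot K_\eta$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:mad}
Let $B$ be a block, that is, $B=I$ or $B=J_\lambda$ for some $\lambda\in\Lambda$. In $V[G]$ the family $\{a_i:i\in B\}$ is a MAD family of size $|B|$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:generic} the $a_i$ ($i\in B$) are infinite and pairwise almost disjoint, hence distinct. So this is an AD family of size $|B|\ge\omega_1$; recall that $P$, being ccc, preserves cardinals. Suppose that it is not maximal. Then there are $p_0\in G$ and a name $\dot y$ with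
\[
p_0\Vdash\text{``$\dot y\subseteq\omega$ is infinite and $\dot y\cap\dot a_i$ is finite for all $i\in B$''}.
\]
Choose $N$ as above with $p_0,\dot y,B\in N$. The following claim says that an index unknown to $N$ can be kept away from $\dot y$ only by a promise to a selector known to $N$.

\begin{claim}\label{claim}
Let $i\in B\setminus N$; if $B=I$, assume that the first coordinate of $i$ is not in $N$. Let $p\le p_0$, $i\in F^p$, $m\in\omega$ and $p\Vdash\dot y\cap\dot a_i\subseteq C_{<m}$. Then $i\in H^p_\eta$ for some $\eta\in S^p\cap N$.
\end{claim}

\begin{proof}[Proof of the claim]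
Suppose not; then (b3) of Lemma~\ref{lem:amalg} holds. By Lemma~\ref{lem:trace}, $p^N\in P\cap N$. Since $p\le p_0$ and all indices and ordinals occurring in $p_0$ are in $N$, we have $p^N\le p_0$. So $p^N$ forces $\dot y\setminus\bigcup\{\dot a_{i'}:i'\in F^p\cap N\cap B\}$ to be infinite. By elementarity there are $q\in P\cap N$, $q\le p^N$, $n\ge\max(L^p,m)$ and $j\in C_n$ such that $L^q>n$, $q\Vdash j\in\dot y$, and $q\Vdash j\notin\dot a_{i'}$ for all $i'\in F^p\cap N\cap B$. Since $q\Vdash c^q_{i'}\subseteq\dot a_{i'}$, we get $j\notin c^q_{i'}$ for these $i'$. This is (b1), because the indices related to $i$ lie in $B$. Also (b2) holds: if $B=I$, every $i'\in I\cap N$ has its first coordinate in $N$, so it is not a row-mate of $i$; if $B=J_\lambda$, then $i$ has no row-mates. Lemma~\ref{lem:amalg}(b) gives $r\in P$ with $r\le p,q$ and $j\in c^r_i$. Then $r\Vdash j\in(\dot y\cap\dot a_i)\setminus C_{<m}$, which contradicts $r\le p$.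
\end{proof}

\emph{Case $B=J_\lambda$.} As $B$ is uncountable, we can pick $i\in B\setminus N$, and then $p\le p_0$ with $i\in F^p$ that decides an $m$ as in the claim. The claim gives $i\in H^p_\eta\subseteq I$ for some $\eta$, which is absurd.

\emph{Case $B=I$.} Fix $\nu\in\omega_1\setminus N$ and let $i_\mu=(\nu,\mu)$ for $\mu<\omega_1$. Work in $V[G]$. For each $\mu<\omega_1$ there are $m_\mu\in\omega$ and $p_\mu\in G$ with $p_\mu\le p_0$, $i_\mu\in F^{p_\mu}$ and $p_\mu\Vdash\dot y\cap\dot a_{i_\mu}\subseteq C_{<m_\mu}$. By the claim choose $\eta_\mu\in S^{p_\mu}\cap N$ with $i_\mu\in H^{p_\mu}_{\eta_\mu}$. Since $p_\mu{\restriction}\eta_\mu\in G\cap P_{\eta_\mu}$ forces $H^{p_\mu}_{\eta_\mu}\subseteq\dot K_{\eta_\mu}$, we get $i_\mu\in K_{\eta_\mu}$. The set $N\cap\kappa$ is countable and $\omega_1$ is preserved, so there are $\mu\ne\mu'$ with $\eta_\mu=\eta_{\mu'}=\eta$. Then $(\nu,\mu),(\nu,\mu')\in K_\eta$, which contradicts the thinness of $K_\eta$.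
\end{proof}

\section{Proofs of the theorems}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The forcing $P$ is ccc by Lemma~\ref{lem:ccc}. In $V[G]$ the family $\mathcal A=\{a_i:i\in I\}$ is a MAD family of size $\omega_1$ by Proposition~\ref{prop:mad}, and it consists of infinite partial selectors. Condition (1) of Lemma~\ref{lem:crit} is Lemma~\ref{lem:generic}(b). For condition (2), a thin set $K\subseteq I$ is equal to some $K_\eta$ by Lemma~\ref{lem:generic}(d), and then $f_\eta$ is as required by Lemma~\ref{lem:generic}(c). So $\exp(\Psi(\mathcal A))$ is not pseudocompact. Finally $\mathfrak c=\kappa$ by Lemma~\ref{lem:generic}(e).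
\end{proof}

For Theorem~\ref{thm:B} we enlarge the family of size $\omega_1$ by an unrelated MAD family of the desired size.

\begin{lemma}\label{lem:sum}
If $\mathcal A$ is a non-pseudocompact MAD family and $\mathcal B$ is a MAD family with $|\mathcal B|\ge|\mathcal A|$, then there is a non-pseudocompact MAD family of size $|\mathcal B|$.
\end{lemma}

\begin{proof}
Copy $\mathcal A$ and $\mathcal B$ onto the two summands of $\omega\sqcup\omega\cong\omega$ and let $\mathcal D$ be the union of the copies. It is an AD family of size $|\mathcal B|$, and it is maximal since an infinite set has infinite trace on one of the summands, where it has infinite intersection with some member. Moreover $\Psi(\mathcal D)=\Psi(\mathcal A)\sqcup\Psi(\mathcal B)$ with clopen summands. So $\Psi(\mathcal A)^+$ is clopen in $\exp(\Psi(\mathcal D))$, its complement being $\Psi(\mathcal B)^-$. The traces of the subbasic sets $U^+$, $U^-$ on $\Psi(\mathcal A)^+$ are the sets $(U\cap\Psi(\mathcal A))^+$ and $(U\cap\Psi(\mathcal A))^-$ of $\exp(\Psi(\mathcal A))$, so $\Psi(\mathcal A)^+$ is homeomorphic to $\exp(\Psi(\mathcal A))$. An unbounded continuous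 function on it, extended by $0$, is continuous on $\exp(\Psi(\mathcal D))$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Use the forcing with $\Lambda$ the set of all cardinals in $[\omega_1,\kappa]$. It is ccc, so it preserves cardinals, and $\mathfrak c=\kappa$ in $V[G]$. By Proposition~\ref{prop:mad} there is a MAD family of every size $\lambda\in[\omega_1,\kappa]$ in $V[G]$, and as in the proof of Theorem~\ref{thm:A} there is a non-pseudocompact one of size $\omega_1$. Apply Lemma~\ref{lem:sum}.
\end{proof}

\section{What a family of size $\omega_1$ implies}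

We prove Proposition~\ref{prop:C}. Let $\omega^*$ be the compact space of nonprincipal ultrafilters on $\omega$, with the base of clopen sets $x^*=\{u:x\in u\}$ for infinite $x\subseteq\omega$. Write $x\subseteq^*y$ if $x\setminus y$ is finite; this is equivalent to $x^*\subseteq y^*$. The cardinal $\mathfrak a$ is the least size of a MAD family, and $\mathfrak h$ is the distributivity number. We use the standard inequalities $\omega_1\le\mathfrak h\le\mathfrak b\le\mathfrak a$; see \cite{Blass}.

\begin{lemma}\label{lem:lower}
$n(\omega^*)\ge\omega_2$.
\end{lemma}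

\begin{proof}
Let $N_\alpha$ ($\alpha<\omega_1$) be nowhere dense in $\omega^*$. Build infinite sets $x_\alpha$ ($\alpha<\omega_1$) that are decreasing with respect to $\subseteq^*$, with $x_{\alpha+1}^*\cap N_\alpha=\emptyset$. At successor steps use that $N_\alpha$ is nowhere dense; limit steps have countable cofinality, so the sets constructed before have an infinite pseudointersection. By compactness $\bigcap_{\alpha<\omega_1}x_\alpha^*\ne\emptyset$, and this set misses every $N_\alpha$.
\end{proof}

\begin{lemma}[Balcar--Pelant--Simon]\label{lem:upper}
If $\mathfrak h<\mathfrak c$, then $n(\omega^*)\le\mathfrak h^+$.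
\end{lemma}

\begin{proof}
By the base tree theorem \cite{BPS} there are MAD families $T_\alpha$ ($\alpha<\mathfrak h$) such that
\begin{itemize}
\item for $\alpha<\beta$ every element of $T_\beta$ is almost contained in an element of $T_\alpha$;
\item every $t\in T_\alpha$ almost contains $\mathfrak c$ elements of $T_{\alpha+1}$, its \emph{children};
\item every infinite $x\subseteq\omega$ almost contains an element of $\bigcup_\alpha T_\alpha$.
\end{itemize}
Every element of $T_{\alpha+1}$ is a child of exactly one $t\in T_\alpha$, as distinct elements of $T_\alpha$ are almost disjoint. As $\mathfrak h^+\le\mathfrak c$, we can color each $T_{\alpha+1}$ with colors in $\mathfrak h^+$ in such a way that the children of every $t\in T_\alpha$ take all colors.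

The sets $M_\alpha=\omega^*\setminus\bigcup_{t\in T_\alpha}t^*$ are closed and, by maximality of $T_\alpha$, nowhere dense. If $u\notin\bigcup_\alpha M_\alpha$, let $t^u_\alpha$ be the unique element of $T_\alpha\cap u$. The element of $T_\alpha$ that almost contains $t^u_{\alpha+1}$ is in $u$, so $t^u_{\alpha+1}$ is a child of $t^u_\alpha$. For $\gamma<\mathfrak h^+$ let $N_\gamma$ be the set of all $u\notin\bigcup_\alpha M_\alpha$ such that for no $\alpha<\mathfrak h$ does $t^u_{\alpha+1}$, as an element of $T_{\alpha+1}$, have color $\gamma$.

Each $N_\gamma$ is nowhere dense: given an infinite $x$, take $\alpha$ and $t\in T_\alpha$ with $t\subseteq^*x$, and a child $s\in T_{\alpha+1}$ of $t$ with color $\gamma$. Then $s^*\subseteq x^*$, and $s^*\cap N_\gamma=\emptyset$, because $t^u_{\alpha+1}=s$ for every $u\in s^*\setminus\bigcup_\beta M_\beta$. Every $u\notin\bigcup_\alpha M_\alpha$ meets at most $\mathfrak h$ colors, so it lies in some $N_\gamma$. Thus the $\mathfrak h^+$ nowhere dense sets $M_\alpha$ and $N_\gamma$ cover $\omega^*$.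
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Let $\mathcal A$ be a non-pseudocompact MAD family of size $\omega_1$. By the known theorem recalled in the introduction, every MAD family is pseudocompact if $n(\omega^*)>\mathfrak c$; so $n(\omega^*)\le\mathfrak c$. With Lemma~\ref{lem:lower} we get $\omega_2\le n(\omega^*)\le\mathfrak c$. Also $\omega_1\le\mathfrak h\le\mathfrak b\le\mathfrak a\le|\mathcal A|=\omega_1$. Thus $\mathfrak h=\mathfrak a=\omega_1<\mathfrak c$, and Lemma~\ref{lem:upper} gives $n(\omega^*)\le\mathfrak h^+=\omega_2$. So $n(\omega^*)=\omega_2$. In particular $\mathfrak c\ge\omega_2$, and by Theorem~\ref{thm:A} with $\kappa=\omega_2$ over a model of GCH the value $\mathfrak c=\omega_2$ is possible.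
\end{proof}

\begin{thebibliography}{9}

\bibitem{BPS}
Balcar, Pelant, Simon,
Fund.\ Math.\ 110 (1980).

\bibitem{Blass}
Blass,
\emph{Combinatorial cardinal characteristics of the continuum},
Handbook of Set Theory.

\bibitem{CR}
Cesar Corral and Vinicius de O. Rodrigues,
\emph{Fin-intersecting MAD families},
arXiv:2212.01484 (2022).

\end{thebibliography}

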